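# When the non-Eve population freezes: $\Lambda$ Fleming–Viot processes without a second Eve

## 1. A reproduction measure with no second Eve

**Theorem A.** Let
$$\Lambda(du)=\frac{1_{(0,1/2)}(u)}{\log(1/u)}\,du+1_{[1/2,1)}(u)\,\frac{u^2\,du}{(1-u)\,(\log\frac1{1-u})^{3/2}} .$$
Then $\Lambda$ is in regime Intensive $\infty$, and for the $\Lambda$ Fleming–Viot process started from the Lebesgue measure there is not even a pair $(\mathrm e^1,\mathrm e^2)$ satisfying the requirements for $i=1,2$ in the definition of an infinite sequence of Eves. In particular, the following conjecture is false.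

**Conjecture.** In regime Intensive $\infty$, the $\Lambda$ Fleming–Viot admits an infinite sequence of Eves without further condition on $\Lambda$.

The source of the conjecture is Cyril Labbé, "From flows of Lambda Fleming-Viot processes to lookdown processes via flows of partitions", arXiv:1107.3419 (2011). Let us unpack the words.

**The process.** Let $\Lambda$ be a finite measure on $[0,1]$ with $\Lambda(\{1\})=0$, and $\nu(du)=u^{-2}\Lambda(du)$ on $(0,1)$. The $\Lambda$ Fleming–Viot process $(\rho_t)_{t\ge0}$ is a Markov process whose values are probability measures on $[0,1]$, with $\rho_0(dx)=dx$. Informally, at rate $\nu(du)$ a parent is chosen uniformly in the population, a fraction $u$ of the population dies, and it is replaced by individuals with the parent's type. Its genealogy is the $\Lambda$ coalescent: when $\Lambda(\{0\})=0$, at rate $\nu(du)$ each block tosses a coin with success probability $u$, and the successful blocks merge.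

**Dust.** At each time, $\rho_t(dx)=\sum_i a_i\delta_{x_i}(dx)+(1-\sum_ia_i)dx$. There is dust when $\sum_ia_i<1$. Example: if $\nu=\delta_{1/2}$, events come at rate $1$ and each multiplies the diffuse part by $\frac12$, so after $n$ events there is dust of mass $2^{-n}$. A point $x$ is an *ancestral type* if $\rho_t(\{x\})>0$ for some $t>0$.

**Regime Intensive $\infty$.** Let
$$\Psi(q)=\frac{\Lambda(\{0\})}2q^2+\int_{(0,1)}(e^{-qu}-1+qu)\,\nu(du),\qquad q\ge 0.$$
The regime asks that $\Lambda(\{0\})=0$, that $\int u\,\nu(du)=\infty$ (no dust for $t>0$), and that $\int^\infty dq/\Psi(q)=\infty$ (the coalescent does not come down from infinity). Example: $\Lambda(du)=du$. Here $\int u\cdot u^{-2}du=\infty$. Since $e^{-x}-1+x\le\min(x^2/2,x)$, we get $\Psi(q)\le\int_0^{1/q}\frac{q^2}2du+\int_{1/q}^1\frac q u\,du=\frac q2+q\log q$ for $q\ge1$, so $\int^\infty dq/\Psi=\infty$.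

**Infinite sequence of Eves.** This is a sequence $(\mathrm e^i)_{i\ge1}$ of random variables in $[0,1]$, defined on the same probability space as $\rho$, which are a.s. pairwise distinct ancestral types, such that a.s., for every $i\ge1$,
$$\frac{\rho_t(\{\mathrm e^i\})}{\rho_t([0,1]\setminus\{\mathrm e^1,\dots,\mathrm e^{i-1}\})}\longrightarrow1\qquad(t\to\infty).$$
For $i=1$ this is the primitive Eve of Bertoin and Le Gall: $\rho_t(\{\mathrm e^1\})\to1$.

Two deterministic caricatures (not Fleming–Viot paths) show what can happen. If distinct points $x_1,x_2,\dots$ carry masses $(1-e^{-t})e^{-(i-1)t}$, the mass outside $\{x_1,\dots,x_{i-1}\}$ is $e^{-(i-1)t}$ and each ratio equals $1-e^{-t}\to1$: an infinite sequence of Eves. If instead $x_1$ has mass $1-e^{-t}$ and $x_i$ has mass $e^{-t}2^{-(i-1)}$ for $i\ge2$, then $x_1$ is a primitive Eve, but the relative frequencies outside $x_1$ are frozen and there is no second Eve. Theorem A says that freezing occurs, with positive probability, for a genuine $\Lambda$ in the regime.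

Where could freezing come from? In the variable $x=\log\frac1{1-u}$, the restriction of the $\nu$ of Theorem A to $[1/2,1)$ is $x^{-3/2}dx$ on $[\log2,\infty)$: a finite measure with infinite first moment. An event with parameter $u$ whose parent is the Eve multiplies the non-Eve mass by $1-u=e^{-x}$. So the non-Eve mass may drop extremely fast.

## 2. The integral $\int c(Y_t)\,dt$ and the logarithmic moment of large events

From now on $\Lambda$ is in regime Intensive $\infty$, so $\int u\,\nu(du)=\infty$ and $\|\Lambda\|:=\int u^2\nu(du)\in(0,\infty)$. The process $\rho$ is taken càdlàg for the weak topology. For $d\in\{1,2,\dots\}$ and $y\in(0,1]$ put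
$$k(d)=d\int u^2(1-u)^d\nu(du),\qquad c(y)=\int\frac{u^2(1-u)y}{(u+y-uy)^2}\nu(du),\qquad F(d)=\int u\big(1-(1-u)^d\big)\nu(du).$$
Let $(D_t)$ be the nondecreasing pure-jump Markov chain on $\{1,2,\dots\}$ with $D_0=1$ and the following jumps: at rate $\nu(du)$, $D\to D+(K-1)^+$, where, given $D$, $K$ is the number of ones before the $D$-th zero in an i.i.d. Bernoulli($u$) sequence. For instance, if $D=2$ and the sequence starts $1,1,0,0$, then $K=2$ and $D$ moves to $3$. The chain will be realised, and shown not to explode, in Section 3.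

**Theorem B.** In regime Intensive $\infty$ there is a random ancestral type $\mathrm e^1$ with $\rho_t(\{\mathrm e^1\})\to1$ a.s. With $Y_t:=1-\rho_t(\{\mathrm e^1\})$, the following are equivalent: (a) there is an infinite sequence of Eves; (b) there are $\mathrm e^1,\mathrm e^2$ with the required properties for $i=1,2$; (c) $\int_1^\infty c(Y_t)\,dt=\infty$ a.s. Moreover, if $\int_0^\infty k(D_t)dt=\infty$ a.s., then (a)–(c) hold; if $E\int_0^\infty k(D_t)dt<\infty$, they fail.

**Theorem C.** (i) If $\int_{(1/2,1)}\log\frac1{1-u}\,\nu(du)<\infty$, there is an infinite sequence of Eves. (ii) Conversely, for every finite measure $\mu$ on $[1/2,1)$ with $\int\log\frac1{1-u}\,\mu(du)=\infty$ there is a measure $\nu_0$ on $(0,1/2)$ such that $\nu=\nu_0+\mu$ is in regime Intensive $\infty$ and there is no second Eve.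

Part (ii) says that any condition on $\nu|_{[1/2,1)}$ alone which guarantees Eves throughout the regime must imply the condition in (i). "No second Eve" means that (b) fails.

**Theorem D.** Let $\nu(du)=1_{(0,1/2)}(u)\,u^{-2}\chi(\log\frac1u)du+\mu(du)$, where $\mu$ is a finite measure on $[1/2,1)$ and $\chi:[\log2,\infty)\to(0,\infty)$ is nonincreasing, left-continuous, with $\int^\infty\chi=\infty$. Let $m(\lambda)=\int\min(\log\frac1{1-u},\lambda)\mu(du)$, $f(r)=\int_{\log2}^r\chi(s)ds$, and $w=-d\chi$, i.e. $w([s,\infty))=\chi(s)-\chi(\infty)$. Then $\Lambda$ is in regime Intensive $\infty$ and: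

1. if $\chi(\infty)>0$ or $m(\infty)<\infty$, an infinite sequence of Eves exists;
2. if $\chi(\infty)=0$, $m(\infty)=\infty$ and $\int_{[1,\infty)}\frac r{m(r)}w(dr)<\infty$, there is no second Eve;
3. if $\chi(\infty)=0$ and $\int_{[1,\infty)}\frac r{f(r)+m(r)}w(dr)=\infty$, an infinite sequence of Eves exists;
4. hence, if $\chi(\infty)=0$ and $m(\infty)=\infty$: if $m=O(f)$, Eves exist; if $f=O(m)$, Eves exist iff $\int_{[1,\infty)}\frac r{m(r)}w(dr)=\infty$.

For example, if $\chi(s)=s^{-\beta}$ for large $s$ ($0<\beta\le1$) and $m(\lambda)\asymp\lambda^\gamma$ ($0<\gamma<1$), Eves exist iff $\beta+\gamma\le1$.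

To see the notation at work: Theorem A has $\chi(s)=1/s$, so $w(dr)=r^{-2}dr$ and $f(r)=\log(r/\log2)$, and $\mu$ becomes $x^{-3/2}dx$ in the variable $x=\log\frac1{1-u}$.

**A case by hand.** For $\Lambda(du)=du$ we have $k(d)=d\int_0^1(1-u)^d\,du=\frac d{d+1}\ge\frac12$. So $\int_0^\infty k(D_t)dt=\infty$ and Theorem B gives an infinite sequence of Eves, with no work on $D$ at all.

**Facts used.** Two cited facts:

* (F1) Donnelly–Kurtz, *Ann. Probab.* 27 (1999), and Birkner–Blath–Möhle–Steinrücken–Tams, *ALEA* 6 (2009): the lookdown process of Section 3 has, for each fixed $t$, an a.s. limiting empirical measure $\rho_t$; $(\rho_t)$ has a càdlàg version, which is the $\Lambda$ Fleming–Viot process; the partition of $\mathbb N$ by equality of types at time $t$ is distributed as the $\Lambda$ coalescent at time $t$.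
* (F2) Pitman, *Ann. Probab.* 27 (1999): when $\Lambda(\{1\})=0$, either the coalescent has finitely many blocks at all $t>0$ a.s., or infinitely many at all $t$ a.s. Together with the meaning of the regime: for each fixed $t>0$, a.s. $\rho_t$ is purely atomic with infinitely many atoms.

Textbook tools: de Finetti's theorem; Doob's $L^2$ and maximal inequalities; Lévy's upward theorem and 0–1 law; the fact that a nonnegative càdlàg martingale stays at $0$ after the first time that it, or its left limit, vanishes; the Paley–Zygmund inequality $P(V\ge\frac12EV)\ge\frac14(EV)^2/E[V^2]$; and the compensation formula for a Poisson measure: for a nonnegative predictable integrand, the expected sum over the atoms equals the expected integral against the intensity.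

## 3. The lookdown process

### 3.1 Construction

Let $N$ be a Poisson measure of atoms $(t,u,B)$, $B=(B_i)_{i\ge1}$, with intensity $dt\,\nu(du)\,\mathrm{Ber}(u)^{\otimes\mathbb N}(dB)$. Let $\xi_0(i)$, $i\ge1$, be i.i.d. uniform on $[0,1]$, independent of $N$. Think of $\xi_t(i)$ as the type of the particle at level $i$. At an atom put $I=\{i:B_i=1\}$ and $j=\min I$.

* Every level in $I$ receives the type $\xi_{t-}(j)$ of the parent.
* List $\mathbb N\setminus(I\setminus\{j\})$ increasingly as $j_1<j_2<\cdots$; then $\xi_t(j_l)=\xi_{t-}(l)$.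

So old particles are pushed up keeping their order, and the parent keeps its level, $j_j=j$. Note $j_l\ge l$, and $j_l=l$ for $l\le j$.

Example: $\xi_{t-}=(A,B,A,C,B,\dots)$ and $I\cap[6]=\{2,4\}$. The parent is at level $2$, with type $B$; the child sits at level $4$; the old particles go to levels $1,2,3,5,6,\dots$. So $\xi_t=(A,B,A,B,C,B,\dots)$.

The first $n$ levels evolve autonomously, because types come from lower or equal levels. If $|I\cap[n]|\le1$ then $j_l=l$ for all $l\le n$ and nothing changes on $[n]$. So they change only at atoms with $|I\cap[n]|\ge2$, whose rate is at most $\binom n2\|\Lambda\|$. Level $1$ never changes its type. Let $\mathcal K_t$ be the completed filtration of $\xi_0$ and $N|_{[0,t]}$, and $\mathcal F_t=\sigma(\rho_s,s\le t)$, completed; $\mathcal F_t\subset\mathcal K_t$.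

### 3.2 The levels are an i.i.d. sample

**Lemma 1.** For fixed $t$, given $\mathcal F_t$, $(\xi_t(i))_{i\ge1}$ is i.i.d. with law $\rho_t$.

**Step 1: exchangeability along the jumps of $n$ levels.** Fix $n$. Let $X_p\in[0,1]^n$ be the configuration of the first $n$ levels after the $p$-th atom with $|I\cap[n]|\ge2$, let $A_p$ be the set $I\cap[n]$ at that atom, and $C_p$ the empirical measure of $X_p$. Given $u$, $B|_{[n]}$ is exchangeable; hence, given all atom times, all cardinalities $|A_q|$ and $(X_0,A_1,\dots,A_p)$, the set $A_{p+1}$ is uniform among the subsets of its cardinality. Let $\mathcal G_p$ be generated by all times, all cardinalities and $C_0,\dots,C_p$. We claim that given $\mathcal G_p$, $X_p$ is exchangeable.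

For $p=0$, $X_0$ is i.i.d., independent of the times and cardinalities, and $C_0$ is a symmetric function of $X_0$; so the claim holds. Assume it for $p$ and put $A=A_{p+1}$, $q=|A|$, $j=\min A\le n-q+1$. In $X_{p+1}$ the levels of $A$ carry $V_1:=X_p(j)$. The levels of $[n]\setminus A$, in increasing order, carry $V_2,\dots,V_{n-q+1}$, which are the values $X_p(l)$, $l\le n-q+1$, $l\ne j$, in order of $l$. Given $\mathcal G_p$, $X_p$ is exchangeable and independent of $A$. Given also $A$, the vector $V$ is a fixed permutation of $(X_p(1),\dots,X_p(n-q+1))$, so it has the law of that vector given $\mathcal G_p$. Thus, given $\mathcal G_p$, $V$ is exchangeable and independent of $A$, and $A$ is uniform. For a permutation $\pi$ of $[n]$, $X_{p+1}\circ\pi$ is built in the same way from $\pi^{-1}(A)$ and from a permutation of $V$ determined by $(A,\pi)$ and fixing the index $1$. This pair has, given $\mathcal G_p$, the law of $(A,V)$. So $X_{p+1}$ is exchangeable given $\mathcal G_p$. As $C_{p+1}$ is a symmetric function of $X_{p+1}$,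 it is exchangeable given $\mathcal G_{p+1}$ too.

The number of atoms up to $t$ is determined by the atom times. Hence $\xi_t|_{[n]}$ is exchangeable given $(\mathrm{emp}_n(\xi_s))_{s\le t}$, where $\mathrm{emp}_n$ is the empirical measure of the first $n$ levels.

**Step 2: $n\to\infty$.** Let $s_1,\dots,s_p\le t$. By (F1), $\mathrm{emp}_n(\xi_{s_i})\to\rho_{s_i}$ a.s. So for bounded continuous $\psi$, bounded continuous $\varphi$ depending on finitely many coordinates, and every finite permutation $\pi$,
$$E[\varphi(\xi_t\circ\pi)\psi(\rho_{s_1},\dots,\rho_{s_p})]=E[\varphi(\xi_t)\psi(\rho_{s_1},\dots,\rho_{s_p})].$$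
Thus $\xi_t$ is exchangeable given $\mathcal F_t$. Its directing measure is the limiting empirical measure $\rho_t$, which is $\mathcal F_t$-measurable, hence constant under the conditional law. De Finetti's theorem under the conditional law gives the lemma. $\square$

### 3.3 The order of the types

Let $L_i(t)=\inf\{l:\xi_t(l)=\xi_0(i)\}$.

**Lemma 2.** A.s., each $L_i$ is nondecreasing in $t$, $L_i(t)<\infty$ for all $i,t$, and $1=L_1(t)<L_2(t)<\cdots$. For each fixed $t>0$, a.s. the atoms of $\rho_t$ are exactly the points $\xi_0(i)$, $i\ge1$, and $\xi_0(1),\xi_0(2),\dots$ are the successive distinct values in the sequence $\xi_t$.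

*Proof.* Suppose a type has its first occurrence at level $L$ before an atom. That particle moves to $j_L\ge L$. Other old particles with this type stay above it, and if the parent has this type, then $j\ge L$ and its children are above $j=j_j\ge j_L$. So the new first occurrence is $j_L$: first occurrences move up and keep their order. By induction over the atoms affecting the first $n$ levels, the set of types on these levels is always $\{\xi_0(1),\dots,\xi_0(p)\}$ for some $p$, with first occurrences in this order. Letting $n$ vary: $L_i$ is nondecreasing in $t$, the $L_i$ increase strictly in $i$ as long as they are finite, and $L_i=\infty$ implies $L_{i+1}=\infty$.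

For fixed $t>0$, Lemma 1 and (F2) show that the types present in $\xi_t$ are a.s. exactly the atoms of $\rho_t$, and there are infinitely many. They form an initial segment of $(\xi_0(i))$, so they are all of it, and $L_i(t)<\infty$ for all $i$. This holds a.s. for all rational $t>0$ at once, hence for all $t$ by monotonicity. $\square$

### 3.4 Watching the first two levels outside $k$ types

Fix $k\ge1$, $E_k=\{\xi_0(1),\dots,\xi_0(k)\}$. Let $a_t=L_{k+1}(t)$ be the first level with type $\notin E_k$ and $b_t$ the second such level; $b_t\le L_{k+2}(t)<\infty$. At an atom, write $(a,b)=(a_{t-},b_{t-})$.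

* If $j<a$ or $a<j<b$, the parent has a type in $E_k$, so all children do. Then $a,b$ move to the $a$-th and $b$-th elements of $\mathbb N\setminus(I\setminus\{j\})$, carrying their types.
* If $j=a$ and $I\cap(a,b]=\emptyset$, nothing changes for $(a,b)$. If $j=a$ and $I\cap(a,b]\ne\emptyset$, we call this a **coalescing atom**: $b$ becomes $\min(I\setminus\{a\})\le b$, and its type is $\xi_0(k+1)$, because the old particles strictly between $a$ and $b$ have types in $E_k$.
* If $j\ge b$, $(a,b)$ is unchanged.

In the example of 3.1 with $k=1$, $E_1=\{A\}$: before the atom $(a,b)=(2,4)$ with types $B,C$; the atom is coalescing, and after it $(a,b)=(2,4)$ with types $B,B$. The pair of levels did not move but the second type changed.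

On $[0,T]$, $b$ is bounded by $L_{k+2}(T)$, and finitely many levels see finitely many relevant atoms. So $(a,b)$ is a non-exploding Markov jump chain started from $(k+1,k+2)$, with rules that do not depend on $k$. In state $(a,b)$ coalescing atoms have rate
$$\kappa(a,b)=\int(1-u)^{a-1}u\big(1-(1-u)^{b-a}\big)\nu(du)\le(b-a)\|\Lambda\|.\tag{1}$$
Let $\sigma^k$ be the time of the first coalescing atom. Then $\xi_t(a_t)=\xi_0(k+1)$ always, while $\xi_t(b_t)=\xi_0(k+2)$ for $t<\sigma^k$ and $\xi_t(b_t)=\xi_0(k+1)$ for $t\ge\sigma^k$.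

**The chain $D$.** For $k=1$ put $D=a-1$; initially $D=1$. If $j<a$, at most $a-2$ of the levels in $[a-1]$ are zeros of $B$, so the $(a-1)$-th zero lies above $j$, and the $a$-th element of $\mathbb N\setminus(I\setminus\{j\})=\{j\}\cup\{\text{zeros of }B\}$ is the $(a-1)$-th zero. So $D$ becomes $Z_D-1$, where $Z_D=D+K$ is the position of the $D$-th zero, and $K\ge1$. If $j\ge a$, then $K=0$ and $D$ is unchanged. This is the chain $D$ of Section 2, and it does not explode.

**Lemma 3.** If $P_{(a,b)}(\text{no coalescing atom ever})>0$ for some $2\le a<b$, then $P_{(2,3)}(\text{no coalescing atom ever})>0$.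

*Proof.* Let $(a,b)\ne(2,3)$, so $b\ge4$. Atoms with $B_i=1$ for $i\in[b]\setminus\{a,b\}$ and $B_a=B_b=0$ have rate $\int u^{b-2}(1-u)^2\nu(du)\in(0,\infty)$. They have $j=1$, so they are not coalescing from $(2,3)$; and $\mathbb N\setminus(I\setminus\{1\})$ begins with $1,a,b$, so they move $(2,3)$ to $(a,b)$. The total rate of jumps and coalescing atoms at $(2,3)$ is finite, since only atoms with $|I\cap[3]|\ge2$ count. So with positive probability the first relevant atom is of this kind. Then apply the Markov property. $\square$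

### 3.5 Conditional laws

Let $\mathcal H^k_t=\mathcal F_t\vee\sigma(\xi_0(1),\dots,\xi_0(k))$ and
$$r^k_t=\frac{\rho_t(\cdot\setminus E_k)}{\rho_t([0,1]\setminus E_k)},\qquad E_0=\emptyset,\qquad R^k_t=r^k_t(\{\xi_0(k+1)\}).$$

**Lemma 4.** For fixed $t>0$ and $k\ge 0$, given $\mathcal H^k_t$, the values of $\xi_t$ outside $E_k$, in order of level, are i.i.d. with law $r^k_t$. In particular $P(\xi_0(k+1)\in\cdot\mid\mathcal H^k_t)=r^k_t$. Moreover
$$E[R^k_t]=P(\sigma^k\le t)\quad(k\ge1),\tag{2}$$
$$E[R^0_t]=1-e^{-\|\Lambda\|t}.\tag{3}$$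
For $k=1$ and $Y_t:=1-\rho_t(\{\xi_0(1)\})$: given $\mathcal H^1_t$, the variables $D_t=a_t-1$, $b_t-a_t$ and the types at $a_t$, $b_t$ are independent; the first two are geometric, $P(G=d)=(1-Y_t)^{d-1}Y_t$, $d\ge1$; the types have law $r^1_t$.

*Proof.* By Lemma 2, $\xi_0(1),\dots,\xi_0(k)$ are the first $k$ distinct values of $\xi_t$. Up to the level where the $k$-th distinct value appears, all values are in $E_k$. Given $\mathcal F_t$ and the values up to it, the values above that level are i.i.d. $\rho_t$ by Lemma 1; those that fall outside $E_k$ are i.i.d. $r^k_t$. This law is $\mathcal H^k_t$-measurable, so the first claim follows. The first value outside $E_k$ is $\xi_0(k+1)$, which gives the second.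

For (2): the types at $a_t$ and $b_t$ are two independent samples from $r^k_t$ given $\mathcal H_t^k$, so
$$P(\xi_t(b_t)=\xi_t(a_t)\mid\mathcal H^k_t)=\sum_xr^k_t(\{x\})^2=E[R^k_t\mid\mathcal H^k_t],$$
and $\{\xi_t(b_t)=\xi_t(a_t)\}=\{\sigma^k\le t\}$ a.s. For $k=0$ the same computation gives $E[R^0_t]=P(\xi_t(2)=\xi_t(1))$. Level $2$ takes the type of level $1$ at the first atom with $B_1=B_2=1$ and keeps it; such atoms have rate $\int u^2\nu(du)=\|\Lambda\|$. This is (3). Finally, given $\mathcal F_t$ and $\xi_t(1)=\xi_0(1)$, the $\xi_t(i)$, $i\ge2$, are i.i.d. $\rho_t$, each differing from $\xi_0(1)$ with probability $Y_t>0$. So the waiting times $a_t-1$ and $b_t-a_t$ and the two types found are as stated. $\square$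

For $G$ geometric of parameter $y$, summing the series gives
$$E[(1-u)^G]=\frac{y(1-u)}{u+y-uy},\qquad E[G(1-u)^G]=\frac{y(1-u)}{(u+y-uy)^2}.\tag{4}$$
Since $1-\frac{y(1-u)}{u+y-uy}=\frac u{u+y-uy}$, independence in Lemma 4 and (4) give
$$E[\kappa(a_t,b_t)\mid\mathcal H^1_t]=c(Y_t)=E[k(D_t)\mid\mathcal H^1_t].\tag{5}$$

## 4. Two sampled individuals: a constant rate, then the rate $c(Y_t)$

Formula (3) shows why a first Eve exists: a sampled pair coalesces at the constant rate $\|\Lambda\|$, so the type of level $1$ takes over, in mean. The sensible first attempt at a second Eve is to repeat this outside $\mathrm e^1$: sample two individuals there and show that they coalesce. By (2), we want $\sigma^1<\infty$ a.s., and by (5) the rate of coalescing atoms, averaged given $\mathcal H^1_t$, is $c(Y_t)$.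

This succeeds when $c$ is bounded below. For $\Lambda(du)=du$, (5) gives $c(y)=E[\frac G{G+1}]\in[\frac12,1]$.

It stops when $c(y)\to0$ as $y\to0$, because $Y_t\to0$. That is the case in Theorem A. There, with $u=x/d$,
$$k(d)\le\int_0^{d/2}\frac{e^{-x}}{\log(d/x)}dx+d\,2^{-d}\,\nu([\tfrac12,1)).$$
On $x<d/2$ the first integrand is at most $e^{-x}/\log2$, and it tends to $0$ pointwise as $d\to\infty$. So $k$ is bounded and $k(d)\to0$. As $c(y)=E[k(G)]$ with $G$ geometric of parameter $y$, and $G\to\infty$ in probability as $y\to0$, indeed $c(y)\to0$.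

So the question is a race: does the pair coalesce before the non-Eve population is so small that coalescence becomes impossible? The total rate $\int c(Y_t)dt$ should decide, and Theorem B says that it does. The second equality in (5) then trades the unknown process $Y$ for the explicit Markov chain $D$, whose size is of order $1/Y$.

A caricature for Theorem A, not used in the proof: let $\lambda=\log D$ and replace $k(D)$ by $\chi(\lambda)=1/\lambda$. Section 9 bounds the drift of $\lambda$ by $f(\lambda)+m(\lambda)$ up to a constant. The equation $\lambda'=2\sqrt\lambda$ (the order of $m$) has the solution $\lambda=t^2$, and $\int_1^\infty dt/\lambda=\int_1^\infty t^{-2}dt<\infty$: freezing. Without large events, $\lambda'=\log\lambda$ (the order of $f$) gives $\int dt/\lambda=\int\frac{d\lambda}{\lambda\log\lambda}=\infty$.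

## 5. Path regularity of atom masses

What follows needs statements for all $t$ at once, whereas Lemmas 1 and 4 are for fixed $t$. Let $(x_m)_{m\ge1}$ be an $\mathcal F_1$-measurable enumeration of the atoms of $\rho_1$; a.s. $\{x_m\}=\{\xi_0(i)\}$. For bounded $\varphi$ depending $\mathcal F_1$-measurably on $\omega$ and $t\ge1$, Lemma 1 and $\xi_t(1)=\xi_0(1)$ give $\rho_t(\varphi)=E[\varphi(\xi_0(1))\mid\mathcal F_t]$, a martingale in $t\ge1$.

**Lemma 5.** A.s.: (i) $t\mapsto\rho_t(\{x_m\})$ is càdlàg on $[1,\infty)$ for all $m$; (ii) $\sum_m\rho_t(\{x_m\})=1$ for all $t\ge1$; (iii) for all $k\ge0$, $T\ge1$, $\inf_{1\le t\le T}\rho_t([0,1]\setminus E_k)>0$. Hence $Y$, all $r^k_t(\{x_m\})$ and $S_t:=\sum_mr^1_t(\{x_m\})^2$ are right-continuous on $[1,\infty)$.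

*Proof.* (i) Let $\varphi_l(x)=(1-l|x-x_m|)^+\downarrow1_{\{x_m\}}$. The processes $\rho_t(\varphi_l)$ are càdlàg martingales, as $\varphi_l$ is continuous in $x$. Apply Doob's inequality to $\rho_t(\varphi_l)-\rho_t(\varphi_{l'})\ge0$, $l'>l$, and let $l'\to\infty$ by monotone convergence:
$$E\sup_{1\le t\le T}(\rho_t(\varphi_l)-\rho_t(\{x_m\}))^2\le4E(\rho_T(\varphi_l)-\rho_T(\{x_m\}))^2\to0\quad(l\to\infty).$$
The supremum decreases in $l$, so it tends to $0$ a.s.: $\rho_\cdot(\{x_m\})$ is a uniform limit on $[1,T]$ of càdlàg functions.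

(ii) $1-\sum_{m\le M}\rho_t(\{x_m\})$ is a nonnegative càdlàg martingale on $[1,\infty)$. The probability that its supremum is $\ge\varepsilon$ is at most $\varepsilon^{-1}E[1-\sum_{m\le M}\rho_1(\{x_m\})]\to0$ as $M\to\infty$. As it decreases in $M$, (ii) follows.

(iii) For distinct $m_1,\dots,m_k$, $1-\sum_i\rho_t(\{x_{m_i}\})$ is a nonnegative càdlàg martingale. It stays at $0$ after the first time that it or its left limit vanishes. It is a.s. positive at integer times, since $\rho_n$ has infinitely many atoms. So it and its left limits are positive on $[1,\infty)$, and its infimum on $[1,T]$ is positive. There are countably many choices of $(m_i)$, and $E_k\subset\{x_m\}$ a.s.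

Finally, right-continuity of each mass, with total mass $1$, gives right-continuity in $\ell^1$ by Scheffé's lemma. With (iii), $Y$, $r^k$ and $S$ are right-continuous. $\square$

**Local finiteness of $\int c(Y)$.** Write $z=u+y-uy$. Then $z\ge y(1-u)$ and $z\ge y$, so the integrand of $c(y)$ is at most $u^2/z\le u^2/y$. By dominated convergence $c$ is continuous on $(0,1]$, and $c(y)\le\|\Lambda\|/y$. So $c(Y_s)$ is right-continuous on $[1,\infty)$, and by (iii) $\int_1^Tc(Y_s)ds<\infty$ a.s. for all $T$. Also $Y_s$ is $\mathcal H^1_s$-measurable and $\mathcal H^1_s\subset\mathcal K_s$.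

## 6. Proof of Theorem B

We work on the lookdown space with $Y_t=1-\rho_t(\{\xi_0(1)\})$ until we transfer.

**Step 1: if $E[R^k_t]\to1$ then $R^k_t\to1$ a.s.** The purpose is to pass from means to paths. Let $k\ge0$ with $E[R^k_t]\to1$. As $R^k\le1$, along some $t_n\to\infty$ we have $R^k_{t_n}\to1$ a.s. So $\xi_0(k+1)$ is the largest atom of $r^k_{t_n}$ for $n$ large, and is $\mathcal H^k_\infty$-measurable up to null sets. By Lemma 4, for $t\ge1$, $r^k_t(\{x_m\})=P(\xi_0(k+1)=x_m\mid\mathcal H^k_t)$. By Lévy's theorem this converges a.s. to $1_{\{\xi_0(k+1)=x_m\}}$ along rational $t\to\infty$, and by Lemma 5 along all real $t$. As $\xi_0(k+1)\in\{x_m\}$, $R^k_t\to1$ a.s.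

**Step 2: the primitive Eve.** By (3), $E[R^0_t]\to1$. So Step 1 with $k=0$ gives $\rho_t(\{\xi_0(1)\})\to1$ a.s., and $\mathrm e^1=\xi_0(1)$. Two types cannot both have mass tending to $1$, so the primitive Eve is a.s. unique and $Y$ is the process of the theorem.

**Step 3: (c) implies $\sigma^k<\infty$ a.s. for all $k\ge1$.** First let $k=1$, $\sigma=\sigma^1$. For fixed $t\ge1$, Lemma 4 gives $S_t=P(\sigma\le t\mid\mathcal H^1_t)$. For $s<t$, $E[S_t\mid\mathcal H^1_s]=P(\sigma\le t\mid\mathcal H^1_s)\ge S_s$, so $S$ is a bounded right-continuous submartingale and $S_t\to S_\infty$ a.s. At most one coalescing atom occurs in $(0,\sigma]$. So the compensation formula, then $\{\sigma>s\}=\{\xi_s(b_s)\ne\xi_s(a_s)\}$ a.s. with the conditional independence of positions and types in Lemma 4 and (5), give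
$$1\ge E\int_1^\infty1_{\{\sigma>s\}}\kappa(a_s,b_s)ds=E\int_1^\infty(1-S_s)c(Y_s)ds.\tag{6}$$
So $\int_1^\infty(1-S_s)c(Y_s)ds<\infty$ a.s. On $\{S_\infty<1\}$ this would give $\int_T^\infty c(Y_s)ds<\infty$ for some finite $T$, hence $\int_1^\infty c(Y_s)ds<\infty$ by local finiteness, contrary to (c). So $S_\infty=1$ a.s. and $P(\sigma^1\le t)=E[S_t]\to1$. Thus $P_{(2,3)}(\text{no coalescing atom})=0$. By Lemma 3 the same holds from every $(k+1,k+2)$, i.e. $\sigma^k<\infty$ a.s. for every $k\ge1$.

**Step 4: (c)$\Rightarrow$(a).** By (2) and Step 3, $E[R^k_t]\to1$ for all $k\ge1$; for $k=0$ this is (3). By Step 1, $R^k_t\to1$ a.s. for all $k\ge0$. So $\mathrm e^i:=\xi_0(i)$ satisfies the definition; these are distinct atoms of $\rho_1$.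

It remains to leave the lookdown space. The $\mathrm e^i$ that we found are a.s. measurable functions $\Phi_i$ of $(\rho_n)_{n\in\mathbb N}$: inductively, $\mathrm e^i$ is the limit of the mean of $\rho_n$ conditioned on the complement of $\{\mathrm e^1,\dots,\mathrm e^{i-1}\}$, since this conditioned measure puts mass tending to $1$ on $\mathrm e^i$. The event that the required convergences hold is measurable for the completion, being defined by suprema over $t$ of jointly measurable functions, so its probability depends only on the law of $\rho$. Hence existence holds for any càdlàg realisation of $\rho$. This applies to $\mathrm e^1$ always, and to all $\mathrm e^i$ under (c).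

**Step 5: (a)$\Rightarrow$(b)** is trivial.

**Step 6: if (c) fails, then $P(\sigma^1=\infty)>0$.** Suppose $P(\int_1^\infty c(Y_s)ds<\infty)=p>0$. Take $\varepsilon\in(0,p)$. On this event $\int_{t_0}^\infty c(Y_s)ds\to0$ as $t_0\to\infty$, so there is $t_0\ge1$ with $P(\int_{t_0}^\infty c(Y_s)ds<\varepsilon)>\varepsilon$. For $s\ge t_0$ let $G_s=\{\int_{t_0}^sc(Y_v)dv<\varepsilon\}\in\mathcal H^1_s$ (completed). The process $1_{G_s}$ is $\mathcal K$-predictable, the integral being continuous and adapted. Compensation and (5) give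
$$E\#\{\text{coalescing atoms at times }s>t_0\text{ with }G_s\}=E\int_{t_0}^\infty1_{G_s}\kappa(a_s,b_s)ds=E\int_{t_0}^\infty1_{G_s}c(Y_s)ds\le\varepsilon.\tag{7}$$
On $\{\int_{t_0}^\infty c(Y_s)ds<\varepsilon\}$ all $G_s$ hold. So $P(\text{no coalescing atom after }t_0)\ge P(\int_{t_0}^\infty c(Y_s)ds<\varepsilon)-\varepsilon>0$. By the Markov property at $t_0$, some state $(a,b)$, $2\le a<b$, has $P_{(a,b)}(\text{no coalescing atom})>0$. By Lemma 3, $P(\sigma^1=\infty)>0$, and by (2) $E[R^1_n]\not\to1$.

**Step 7: (b) forces $E[R^1_n]\to1$.** The point is that a hypothetical second Eve, on any space, must be $\xi_0(2)$ in the lookdown. Suppose (b) holds on some probability space. Let $\mathrm e^1_n,\mathrm e^2_n$ be the largest and second largest atoms of $\rho_n$, ties broken measurably. By (b), and since $\rho_n$ has infinitely many atoms, a.s. $\mathrm e^i_n=\mathrm e^i$, $i=1,2$, for $n$ large. Hence a.s. both sequences are eventually constant, $\rho_n(\{\mathrm e^1_n\})\to1$ and $\rho_n(\{\mathrm e^2_n\})/(1-\rho_n(\{\mathrm e^1_n\}))\to1$.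 This is an event depending only on $(\rho_n)_n$, so it also has probability one on the lookdown space; there let $\mathrm e^i$ be the eventual value of $\mathrm e^i_n$. As $\xi_0(1),\xi_0(2)$ are the first two distinct values of $\xi_n$, Lemma 1 gives
$$P(\xi_0(1)=\mathrm e^1_n,\ \xi_0(2)=\mathrm e^2_n\mid\mathcal F_n)=\rho_n(\{\mathrm e^1_n\})\frac{\rho_n(\{\mathrm e^2_n\})}{1-\rho_n(\{\mathrm e^1_n\})}\to1\quad\text{a.s.}\tag{8}$$
Taking expectations, $\xi_0(1)=\mathrm e^1$ and $\xi_0(2)=\mathrm e^2$ a.s. So $R^1_n\to1$ a.s. and $E[R^1_n]\to1$. With Step 6, (b)$\Rightarrow$(c).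

**Step 8: the statements with $D$.** On $[0,1]$ the path $D$ takes finitely many values, so $\int_0^1k(D_t)dt<\infty$. If $E\int_0^\infty k(D_t)dt<\infty$, then by (5) $E\int_1^\infty c(Y_t)dt<\infty$ and (c) fails. Now suppose $\int_0^\infty k(D_t)dt=\infty$ a.s. For $C>0$ let $G_s=\{\int_1^sc(Y_v)dv\le C\}\in\mathcal H^1_s$. By (5), $E\int_1^\infty1_{G_s}k(D_s)ds=E\int_1^\infty1_{G_s}c(Y_s)ds\le C$. So a.s. on $\{\int_1^\infty c(Y_s)ds\le C\}$ we have $\int_1^\infty k(D_s)ds<\infty$. This event is therefore null, for every $C$, and (c) holds. $\blacksquare$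

## 7. Large events make $D$ escape: Theorem D(2), Theorem A, Theorem C(ii)

$P_d,E_d$ refer to $D_0=d$, and $E=E_1$. For $D=d$, $K$ is a sum of $d$ i.i.d. geometric variables (the ones before each zero), with
$$P(K=0)=(1-u)^d,\qquad E[K]=\frac{du}{1-u},\qquad E[K(K-1)]=d(d+1)\frac{u^2}{(1-u)^2}.\tag{9}$$
If $B_1=B_2=1$ then $K\ge2$ and $D$ jumps. So every state is left at rate at least $\|\Lambda\|$; as $D$ is nondecreasing, the expected total time at any state is at most $1/\|\Lambda\|$. Let
$$\tau(L)=E\int_0^\infty1_{\{D_t<L\}}dt\le\lceil L\rceil/\|\Lambda\|<\infty.$$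

**Lemma 6.** If $\nu\ge\mu$ on $[1/2,1)$ and $m_*(\lambda)=\int_{[63/64,1)}\min(\log\frac1{1-u},\lambda)\mu(du)>0$, then $\tau(e^\lambda)\le16\lambda/m_*(\lambda)$, for $\lambda>0$.

*Proof.* Let $u\ge63/64$ and $v=1-u\le1/64$. The $D$-th zero is at $Z_D=G_1+\dots+G_D$ with i.i.d. gaps $G_i\ge1$, and by Bernoulli's inequality
$$P(G_i\ge2v^{-1/2})\ge(1-v)^{2v^{-1/2}}\ge1-2v^{1/2}\ge\tfrac34.$$
The number of $i\le D$ with $G_i<2v^{-1/2}$ has mean at most $D/4$. By Markov's inequality, with probability $\ge\frac12$ at least half of the $G_i$ are $\ge2v^{-1/2}$. Then $Z_D\ge Dv^{-1/2}>D$, so $K\ge1$ and the new state is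
$$D'=Z_D-1\ge Dv^{-1/2}-1\ge Dv^{-1/4},$$
because $v^{-1/4}(v^{-1/4}-1)\ge1$ (here $v^{-1/4}\ge64^{1/4}>2$).

Let $h(d)=\min(\log d,2\lambda)$. While $\log D<\lambda$, such a jump increases $h(D)$ by at least $\min(\frac14\log\frac1v,\lambda)$. So $h(D)$ increases at mean rate at least
$$\tfrac12\int_{[63/64,1)}\min(\tfrac14\log\tfrac1{1-u},\lambda)\mu(du)\ge\tfrac18m_*(\lambda).$$
The total increase of $h(D)$ is at most $2\lambda$, so compensation gives $\frac18m_*(\lambda)\tau(e^\lambda)\le2\lambda$. $\square$

**The family of Theorem D is in the regime.** With $s=\log\frac1u$, $\int_{(0,1/2)}u\,\nu=\int_{\log2}^\infty\chi=\infty$. Also $\int u^2\nu\le\frac12\chi(\log2)+\mu([1/2,1))<\infty$. By $e^{-x}-1+x\le\min(x^2/2,x)$, for $q\ge2$,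
$$\Psi(q)\le\chi(\log2)\Big(\frac q2+q\log\frac q2\Big)+q\,\mu([1/2,1))=O(q\log q),$$
where we used the first bound on $u<1/q$ and the second on $[1/q,1/2)$ and for $\mu$. So $\int^\infty dq/\Psi=\infty$. And $\Lambda(\{0\})=\Lambda(\{1\})=0$.

**Proof of Theorem D(2).** We show $E\int_0^\infty k(D_t)dt<\infty$.

**Step 1: $k$ as a mixture of exponentials.** As $\chi(\infty)=0$, $\chi(\log\frac1u)=w([\log\frac1u,\infty))=\int w(dr)1_{\{u\ge e^{-r}\}}$. Hence
$$k(d)\le\int w(dr)\int_{e^{-r}}^\infty de^{-ud}du+d2^{-d}\mu([\tfrac12,1))=\int w(dr)e^{-de^{-r}}+d2^{-d}\mu([\tfrac12,1)).\tag{10}$$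
The last term contributes at most $\mu([1/2,1))\sum_dd2^{-d}/\|\Lambda\|<\infty$ to $E\int_0^\infty k(D_t)dt$.

**Step 2: bound each exponential by passage times.** Let $M(N)=E\int_0^\infty e^{-D_t/N}dt$. Splitting according to $jN\le D_t<(j+1)N$, $M(N)\le\sum_{j\ge0}e^{-j}\tau((j+1)N)$, which is finite; and $M$ is nondecreasing. For $N=e^r$, $r\ge1$, put $\lambda=\log((j+1)N)=r+\log(j+1)$. Then $r\le\lambda\le r(1+\log(j+1))$, so $m_*(\lambda)\ge m_*(r)$, and Lemma 6 gives, whenever $m_*(r)>0$,
$$M(e^r)\le C\frac r{m_*(r)},\qquad C=16\sum_{j\ge0}e^{-j}(1+\log(j+1)).\tag{11}$$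

**Step 3: integrate.** Since $\log\frac1{1-u}\le\log64$ for $u<63/64$, $m\le m_*+\mu([1/2,1))\log64$. As $m(\infty)=\infty$, there is $r_0\ge1$ with $m_*\ge m/2>0$ on $[r_0,\infty)$. For $r\le r_0$, $M(e^r)\le M(e^{r_0})$, and $w$ is a finite measure. So
$$E\int_0^\infty k(D_t)dt\le w([\log2,r_0])\,M(e^{r_0})+2C\int_{[r_0,\infty)}\frac r{m(r)}w(dr)+\text{const}<\infty.$$
By Theorem B there is no second Eve. $\blacksquare$

**Proof of Theorem A.** Here $\chi(s)=1/s$, $\int^\infty\chi=\infty$, $\chi(\infty)=0$, $w(dr)=r^{-2}dr$. In the variable $x=\log\frac1{1-u}$, $dx=\frac{du}{1-u}$, the measure $\mu$ is $x^{-3/2}dx$ on $[\log2,\infty)$, which is finite. For $\lambda\ge\log2$,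
$$m(\lambda)\ge\lambda\int_\lambda^\infty x^{-3/2}dx=2\sqrt\lambda,$$
so $m(\infty)=\infty$ and $\int_1^\infty\frac r{m(r)}r^{-2}dr\le\frac12\int_1^\infty r^{-3/2}dr<\infty$. Theorem D(2) applies. $\blacksquare$

**Proof of Theorem C(ii).** Let $m$ be defined from $\mu$ as in Theorem D; by hypothesis $m(\lambda)\uparrow\infty$. Choose strictly increasing $k_i$ with $k_i\ge2^i$ and $m(k_i)\ge2^i$. Let $w=\sum_{i\ge1}k_i^{-1}\delta_{k_i}$, a finite measure, $\chi(s)=w([s,\infty))>0$, and $\nu_0(du)=1_{(0,1/2)}(u)u^{-2}\chi(\log\frac1u)du$. Then $\chi$ is nonincreasing and left-continuous, $\chi(\infty)=0$, $-d\chi=w$, and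
$$\int_{\log2}^\infty\chi=\sum_ik_i^{-1}(k_i-\log2)=\infty,\qquad\int_{[1,\infty)}\frac r{m(r)}w(dr)=\sum_i\frac1{m(k_i)}\le\sum_i2^{-i}<\infty.$$
Apply Theorem D(2). $\blacksquare$

## 8. A finite logarithmic moment keeps $D$ in each dyadic block: Theorem C(i)

By Theorem B it suffices to show $\int_0^\infty k(D_t)dt=\infty$ a.s. The idea: $D$ spends time of order $1/F(2^n)$ in $\{2^n,\dots,2^{n+1}-1\}$ unless it jumps over the block, and the log moment makes overshoots unlikely.

**Step 0: dyadic weights.** $F(0)=0$, and $F(d+1)-F(d)=\int u^2(1-u)^d\nu$, which equals $k(d)/d$ for $d\ge1$ and $F(1)=\|\Lambda\|$ for $d=0$. This is nonincreasing in $d$, so $F$ is concave on the integers, $F(2d)\le2F(d)$, and $F(d)\uparrow\int u\,\nu=\infty$. Let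
$$\Phi(d)=\int((1-u)^d-1+du)\nu(du)=\sum_{i<d}F(i),$$
the last equality because $\Phi(0)=0$ and $\Phi(d+1)-\Phi(d)=\int u(1-(1-u)^d)\nu=F(d)$. So $\Phi$ is nondecreasing, $\Phi(d)\le dF(d)$, and by concavity $\Phi(d)\ge F(d)\sum_{i<d}\frac id=\frac{d-1}2F(d)\ge\frac d4F(d)$ for $d\ge2$.

Let $B_n=\{2^n,\dots,2^{n+1}-1\}$ and $O_n=\int_0^\infty1_{\{D_t\in B_n\}}dt$. As $k(d)/d$ is nonincreasing, $\frac12k(2^{n+1})\le k(d)\le2k(2^n)$ on $B_n$. Since $\frac{F(d+1)-F(d)}{F(d)}\ge\log F(d+1)-\log F(d)$ and $F\to\infty$,
$$\infty=\sum_{d\ge1}\frac{F(d+1)-F(d)}{F(d)}=\sum_d\frac{k(d)}{dF(d)}\le\sum_n\frac{2k(2^n)}{F(2^n)},$$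
the last step because $B_n$ has $2^n$ elements $d$, with $k(d)\le 2k(2^n)$, $d\ge2^n$ and $F(d)\ge F(2^n)$. So the weights $w_n:=\frac12k(2^{n+1})/F(2^n)\ge\frac12k(2^{n+1})/F(2^{n+1})$ satisfy $\sum w_n=\infty$. With $A^\varepsilon_n=\{O_n\ge\varepsilon/F(2^n)\}$,
$$\int_0^\infty k(D_t)dt\ge\sum_n\tfrac12k(2^{n+1})O_n\ge\varepsilon\sum_nw_n1_{A_n^\varepsilon}.\tag{12}$$

**Step 1: $E[O_n]\le16/F(2^n)$.** This upper bound is needed to count overshoots. For $n=0$, $E[O_0]\le1/\|\Lambda\|=1/F(1)$. For $n\ge1$ let $g(d)=\min(d,2^{n+2})$. At a jump from $d\in B_n$, $g$ increases by at least $\min((K-1)^+,2^{n+1})$, since $d<2^{n+1}$. Let $K'\le d$ be the number of ones among $B_1,\dots,B_d$. The $d$-th zero is at or after position $d$, so $K'\le K$, and the increase is at least $(K'-1)^+$. Now $E(K'-1)^+=E[K']-1+P(K'=0)=du-1+(1-u)^d$. So while $D\in B_n$, $g$ increases at rate $\ge\Phi(d)\ge\Phi(2^n)\ge2^nF(2^n)/4$. The total increase is at most $2^{n+2}$, whence the claim.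

**Step 2: overshoots are rare.** This is where the hypothesis enters. Let $\theta_n=\inf\{t:D_t\ge2^n\}$, $n\ge1$, which is a.s. finite. Let $d\in B_l$, $l<n$, $j=n-l\ge1$. Since $d<2^{l+1}$, we have $2^n>2^{j-1}d$. So a jump from $d$ to a state $\ge\frac32 2^n$ requires
$$K-1\ge d\big(\tfrac322^{j-1}-1\big)\ge d2^{j-2},$$
the last inequality being $2^{j-1}\ge1$. By Markov's inequality and (9), since $K(K-1)\ge(K-1)^2$, this has conditional probability at most
$$\frac{E[K(K-1)]}{(d2^{j-2})^2}\le32\cdot4^{-j}\Big(\frac u{1-u}\Big)^2.$$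
Use this where $1-u\ge2^{-j/2}$, so that $(1-u)^{-2}\le2^j$, and the bound $1$ elsewhere. The rate of such jumps is at most
$$J(j):=32\|\Lambda\|2^{-j}+\nu(\{1-u<2^{-j/2}\}).$$
The sum over $j$ is finite, since
$$\sum_{j\ge1}\nu(\{1-u<2^{-j/2}\})\le\int_{\{1-u<2^{-1/2}\}}2\log_2\tfrac1{1-u}\,\nu(du)<\infty;$$
on $(1/2,1)$ this is the hypothesis, and on the rest of the domain $u$ is bounded away from $0$ and $1$. By compensation and Step 1,
$$P(D_{\theta_n}\ge\tfrac322^n)\le\sum_{l=0}^{n-1}J(n-l)\frac{16}{F(2^l)}\longrightarrow0,\tag{13}$$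
since $J$ is summable and $1/F(2^l)$ is bounded and tends to $0$.

**Step 3: without overshoot, $D$ stays long enough.** For $d\in B_n$ the mean rate of $\min((K-1)^+,2^n)$ is at most $12\cdot2^nF(2^n)$. Indeed, by (9), for $u\le\frac12$,
$$E(K-1)^+=\frac{du}{1-u}-1+(1-u)^d\le[du-1+(1-u)^d]+2du^2,\tag{14}$$
and $\nu((\frac12,1))\le4\|\Lambda\|$. So the rate is at most $\Phi(d)+2d\|\Lambda\|+2^n\cdot4\|\Lambda\|\le dF(d)+2d\|\Lambda\|+2^{n+2}\|\Lambda\|$. With $d\le2^{n+1}$, $F(d)\le2F(2^n)$ and $\|\Lambda\|=F(1)\le F(2^n)$, each of the three terms is at most $4\cdot2^nF(2^n)$.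

Suppose $D_{\theta_n}<\frac322^n$ and $D$ leaves $B_n$ before $\theta_n+\varepsilon/F(2^n)$. Then the jumps from states of $B_n$ in that time interval, truncated at $2^n$, sum to at least $2^{n-1}$. Their sum has mean at most $12\cdot2^n\varepsilon$. By Markov's inequality this has probability at most $24\varepsilon$.

**Step 4: conclusion.** By Steps 2 and 3, $\liminf_nP(A^\varepsilon_n)\ge1-24\varepsilon$. Let $Q_n=\sum_{i=1}^nw_i1_{A^\varepsilon_i}/\sum_{i=1}^nw_i\in[0,1]$. As $\sum w_i=\infty$, $\liminf E[Q_n]\ge1-24\varepsilon$, and by the reverse Fatou lemma $E[\limsup Q_n]\ge1-24\varepsilon$. But $\limsup Q_n=0$ on $\{\sum w_i1_{A_i^\varepsilon}<\infty\}$. So $P(\sum w_i1_{A_i^\varepsilon}=\infty)\ge1-24\varepsilon$, and by (12) $P(\int_0^\infty k(D_t)dt=\infty)\ge1-24\varepsilon$. Let $\varepsilon\downarrow0$. $\blacksquare$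

## 9. Small events against large events: Theorem D(1), (3), (4)

**A monotone lower bound for $k$.** For $d\ge2$ restrict to $u\in[\frac1{2d},\frac1d]$, where $(1-u)^d\ge(1-\frac1d)^d\ge\frac14$ and $\chi(\log\frac1u)\ge\chi(\log2d)$. This gives $k(d)\ge d\cdot\frac1{2d}\cdot\frac14\chi(\log2d)=\frac18\chi(\log2d)$. As $k(1)>0$, there is $c_0\in(0,\frac18]$ with $k\ge K_0$, where $K_0(d):=c_0\chi(\log2d)$ is nonincreasing.

**Proof of D(1).** If $\chi(\infty)>0$, then $k\ge c_0\chi(\infty)>0$, so $\int_0^\infty k(D_t)dt=\infty$ and Theorem B applies. If $m(\infty)<\infty$, use Theorem C(i).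

**Proof of D(3), Step 1: a lower bound on $\tau$.** Let $\lambda\ge1$. Up to and including the first time that $D\ge e^\lambda$, the increments of $\log D$, truncated at $\lambda$, sum to at least $\lambda$. We claim that from $d<e^\lambda$ the mean rate of truncated increments is at most $f(\lambda)+m(\lambda)+C$, $C=\frac12\chi(\log2)+2\|\Lambda\|$.

For $u\ge\frac12$, the increment is at most $\log(1+\frac Kd)$, and $E[1+\frac Kd]=\frac1{1-u}$. As $x\mapsto\min(\log x,\lambda)$ is concave, Jensen's inequality gives $E\min(\log(1+\frac Kd),\lambda)\le\min(\log\frac1{1-u},\lambda)$, which integrates to $m(\lambda)$.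

For $u<\frac12$, by $\log(1+x)\le x$ and (14), $E\log(1+\frac{(K-1)^+}d)\le\frac1d[(1-u)^d-1+du]+2u^2$. The last term integrates to at most $2\|\Lambda\|$. The bracket vanishes for $d=1$. For $d\ge2$, $\frac1d[\cdot]\le\min(u,\frac{du^2}2)$, which integrates to at most
$$\int_0^{1/d}\frac d2\chi(\log\tfrac1u)du+\int_{1/d}^{1/2}\chi(\log\tfrac1u)\frac{du}u\le\tfrac12\chi(\log2)+f(\log d),$$
and $f(\log d)\le f(\lambda)$. This proves the claim. By compensation,
$$\tau(e^\lambda)\ge\frac\lambda{f(\lambda)+m(\lambda)+C}\qquad(\lambda\ge1).\tag{15}$$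

**Step 2: divergence in mean.** Since $\chi(s)=w([s,\infty))$, $K_0(D_t)=c_0\int w(dr)1_{\{D_t\le e^r/2\}}$. For $r\ge3$ we have $r-\log2\ge\max(1,\frac r2)$, so (15) with $\lambda=r-\log2$ gives
$$E\int_0^\infty K_0(D_t)dt\ge c_0\int w(dr)\tau(e^r/2)\ge c_0\int_{[3,\infty)}w(dr)\frac{r/2}{f(r)+m(r)+C}=\infty.$$
The last integral is infinite because $f\to\infty$ makes $C$ negligible for large $r$, and because $r/(f(r)+m(r))$ is bounded on bounded subsets of $[1,\infty)$ (as $f(1)>0$) and $w$ is finite, so the assumed divergence is at infinity.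

**Step 3: monotone coupling.** A divergent mean is not enough; we upgrade it with monotonicity. The chain from $d$ does not explode either: from $1$ it is reached in one jump with positive probability for $d\ge2$ (rate $\int u^d(1-u)\nu>0$ for $K=d$), and the chain from $1$ does not explode. Drive the chains from all starting points by the same $N$. At an atom $d\mapsto d+(K-1)^+=\max(d,Z_d-1)$, which is nondecreasing in $d$ since $Z_d$ is. So $D$ is monotone in its starting point.

**Step 4: a second moment bound.** Let $T_L=\inf\{t:D_t\ge L\}$, $V_L=\int_0^{T_L}K_0(D_t)dt$ and $V_\infty=\int_0^\infty K_0(D_t)dt$. By Step 3 and as $K_0$ is nonincreasing, $d'\ge d$ implies $E_{d'}V_L\le E_dV_L$, and this is finite because the expected time at each state is at most $1/\|\Lambda\|$. Hence, by the Markov property,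
$$E_d[V_L^2]=2E_d\int_0^{T_L}K_0(D_t)E_{D_t}[V_L]dt\le2(E_dV_L)^2,\tag{16}$$
and by Paley–Zygmund $P_d(V_\infty\ge\frac12E_dV_L)\ge\frac18$ for $d<L$.

**Step 5: $P_d(V_\infty=\infty)\ge\frac18$ for every $d$.** By the strong Markov property at $T_d$ and monotonicity, for $L\ge d$, $E_1V_L\le K_0(1)\tau(d)+E_dV_L$. As $L\to\infty$, $T_L\to\infty$ by non-explosion, so $E_1V_L\uparrow E\int_0^\infty K_0(D_t)dt=\infty$ and $E_dV_L\to\infty$. With Step 4 the claim follows.

**Step 6: almost sure divergence.** As $\int_0^tK_0(D_s)ds<\infty$, $P(V_\infty=\infty\mid\mathcal K_t)=P_{D_t}(V_\infty=\infty)\ge\frac18$. By Lévy's 0–1 law the left side tends to $1_{\{V_\infty=\infty\}}$ a.s. along the integers. So $V_\infty=\infty$ a.s. As $k\ge K_0$, Theorem B gives D(3). $\blacksquare$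

**Proof of D(4), case $f=O(m)$.** Here $m>0$ on $[1,\infty)$, $w$ is finite, and $\frac r{f+m}\asymp\frac rm$ for large $r$, so (2) and (3) cover the convergent and the divergent case.

**Proof of D(4), case $m=O(f)$.** By (3) it suffices to show $\int_{[1,\infty)}\frac r{f(r)}w(dr)=\infty$; this will hold for every admissible $\chi$ with $\chi(\infty)=0$. Let $g(R)=\int_{[\log2,R)}r\,w(dr)$ and $\tilde f(R)=f(R)+(\log2)\chi(\log2)$. From $f(R)=\int(\min(r,R)-\log2)^+w(dr)$ and $w([\log2,\infty))=\chi(\log2)$,
$$\tilde f(R)=\int\min(r,R)\,w(dr)=g(R)+R\chi(R).\tag{17}$$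
$\tilde f$ is continuous, increasing, and tends to $\infty$. Put $p=g/\tilde f\in[0,1]$; it is left-continuous and of locally bounded variation. By the product rule for $g=p\tilde f$ with $\tilde f$ continuous, $dg=\tilde f\,dp+p\,d\tilde f$; dividing by $\tilde f$ and integrating,
$$\int_{[1,R)}\frac{r\,w(dr)}{\tilde f(r)}=p(R)-p(1)+\int_1^Rp\,d\log\tilde f.\tag{18}$$
Suppose the left side, which is nondecreasing in $R$, stays bounded. Then $\int_1^\infty p\,d\log\tilde f<\infty$, so by (18) $p(R)$ converges; and since $\log\tilde f\to\infty$, the limit is $0$. So $g\le\frac12\tilde f$ and, by (17), $\tilde f(r)\le2r\chi(r)$ for $r\ge R_0$, some $R_0\ge1$. For all $R_1\ge R_0$,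
$$\int_{[R_1,\infty)}\frac{r\,w(dr)}{\tilde f(r)}\ge\frac12\int_{[R_1,\infty)}\frac{w(dr)}{\chi(r)}\ge\frac12\,\frac{w([R_1,\infty))}{\chi(R_1)}=\frac12,$$
contradicting convergence. So $\int_{[1,\infty)}r\,w(dr)/\tilde f(r)=\infty$, and since $\tilde f\ge f$, the claim follows. $\blacksquare$

**The example $\chi(s)=s^{-\beta}$, $m(\lambda)\asymp\lambda^\gamma$.** If $\beta+\gamma\le1$, then $\beta<1$, $f(r)\asymp r^{1-\beta}$ and $m=O(f)$: Eves exist by (4). If $\beta+\gamma>1$, then $w(dr)=\beta r^{-\beta-1}dr$ for large $r$ and $\int^\infty r^{1-\gamma}r^{-\beta-1}dr<\infty$: there is no second Eve, by (2). $\blacksquare$
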